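# Harmonic polynomials for the deformed Steenrod operators: lecture notes

## 1. A first guess for the kernel of the operators $D_{k;q}$, and small cases

Fix $n\ge 1$, write $\partial_i=\partial/\partial x_i$, and consider on $\mathbb R[\mathbf x]=\mathbb R[x_1,\dots,x_n]$ the operators
$$D_{k;q}=\sum_{i=1}^n\left(q\,x_i\partial_i^{k+1}+\partial_i^k\right),\qquad k\ge 1,$$
where $q$ is a real parameter. At $q=0$ the common kernel is a famous finite-dimensional space. What happens to it when $q>0$? The answer one would first guess is: nothing happens. The kernel moves, but its dimension in each degree, and even the action of the symmetric group on it, stay the same. There is a naive reason. On a monomial,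
$$D_{k;q}\,x^\alpha=\sum_{i:\ \alpha_i\ge k}\alpha_i(\alpha_i-1)\cdots(\alpha_i-k+1)\,\bigl(1+q(\alpha_i-k)\bigr)\,x^{\alpha-k\epsilon_i},$$
where $\epsilon_i$ is the $i$-th unit vector. Switching on $q>0$ only rescales the nonzero matrix entries by positive factors.

Here are the words in that guess, made precise. The group $\mathfrak S_n$ permutes the variables.

**Definition (harmonics).** The space $\mathcal H_{\mathfrak S_n}$ of $\mathfrak S_n$-harmonic polynomials consists of the $f$ with $p(\partial_1,\dots,\partial_n)f=0$ for every symmetric polynomial $p$ without constant term; equivalently $\sum_i\partial_i^kf=0$ for all $k\ge1$. The space of $q$-harmonic polynomials is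
$$\mathcal H_{\mathbf x;q}=\{f: D_{k;q}f=0\text{ for all }k\ge1\}.$$

So $\mathcal H_{\mathbf x;0}=\mathcal H_{\mathfrak S_n}$. Each $D_{k;q}$ is symmetric in the variables and lowers degree by $k$, so $\mathcal H_{\mathbf x;q}$ is a graded $\mathfrak S_n$-module, with components $(\mathcal H_{\mathbf x;q})_d$. The Hilbert series of a graded space $M$ is $\sum_d\dim(M_d)\,t^d$. Classically $\mathcal H_{\mathfrak S_n}$ is the regular representation of $\mathfrak S_n$, and its Hilbert series is
$$[n]!_t=\prod_{i=1}^n(1+t+\dots+t^{i-1}).$$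
For example $\mathcal H_{\mathfrak S_2}$ is spanned by $1$ and $x_1-x_2$, with series $[2]!_t=1+t$, and $[3]!_t=1+2t+2t^2+t^3$.

The guess is a conjecture of Hivert and Thiéry, stated in Bergeron, Garsia and Wallach, "Harmonics for Deformed Steenrod Operators", arXiv:0812.3566 (2008): *for $q>0$, $(\mathcal H_{\mathbf x;q})_d\cong(\mathcal H_{\mathfrak S_n})_d$ as $\mathfrak S_n$-modules for every $d\ge0$; in particular the Hilbert series of $\mathcal H_{\mathbf x;q}$ is $[n]!_t$.* Let us test it.

**One variable.** Here $D_{k;q}x^d=d(d-1)\cdots(d-k+1)(1+q(d-k))x^{d-k}$ for $d\ge k$. For $d\ge1$ take $k=d$: the result is $d!\ne0$. So $\mathcal H_{\mathbf x;q}$ consists of the constants, for every $q$, and $[1]!_t=1$.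

**Two variables, degree at most 3.** Constants are harmonic. In degree 1, $D_{1;q}(c_1x_1+c_2x_2)=c_1+c_2$, so we get the line through $x_1-x_2$. In degree 2, let $f=\alpha x_1^2+\beta x_1x_2+\gamma x_2^2$. Then
$$D_{1;q}f=\bigl(2(1+q)\alpha+\beta\bigr)x_1+\bigl(2(1+q)\gamma+\beta\bigr)x_2,\qquad D_{2;q}f=2\alpha+2\gamma .$$
If $q\neq-1$ the first gives $\alpha=\gamma$, the second gives $\alpha=0$, and then $\beta=0$. For $q=-1$, however, $x_1^2-x_2^2$ is $q$-harmonic.

In degree 3, split $f$ into its symmetric and antisymmetric parts. For $f=\alpha(x_1^3+x_2^3)+\beta(x_1^2x_2+x_1x_2^2)$ we have $D_{3;q}f=12\alpha$, so $\alpha=0$, and then the coefficient of $x_1^2$ in $D_{1;q}f$ is $\beta$, so $f=0$. For $f=\alpha(x_1^3-x_2^3)+\beta(x_1^2x_2-x_1x_2^2)$,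
$$D_{1;q}f=\bigl(3(2q+1)\alpha+\beta\bigr)(x_1^2-x_2^2),\quad D_{2;q}f=\bigl(6(q+1)\alpha-2\beta\bigr)(x_1-x_2),\quad D_{3;q}f=0 .$$
A nonzero solution needs $\beta=3(q+1)\alpha$ and $3(2q+1)+3(q+1)=0$, that is, $q=-2/3$. There the solution is $x_1^3+x_1^2x_2-x_1x_2^2-x_2^3=(x_1-x_2)(x_1+x_2)^2$.

So for $q>0$ the guess survives, but at $q=-1$ and $q=-2/3$ it is false. The sign of $q$ matters.

**Three variables, degree at most 3.** Degree 1 gives $c_1+c_2+c_3=0$, dimension 2. In degree 2, for $f=\sum\alpha_ix_i^2+\sum_{i<j}\beta_{ij}x_ix_j$ the equations are $2(1+q)\alpha_i+\sum_{j\ne i}\beta_{ij}=0$ for each $i$, and $\sum\alpha_i=0$. The three sums $\beta_{12}+\beta_{13}$, $\beta_{12}+\beta_{23}$, $\beta_{13}+\beta_{23}$ determine the $\beta$'s, so the solutions are parametrized by $\alpha$ with $\sum\alpha_i=0$: dimension 2. In degree 3 there is at least the Vandermonde product. Indeed, for every $n$ and $q$, $\Delta=\prod_{i<j}(x_i-x_j)$ is $q$-harmonic: $D_{k;q}\Delta$ is antisymmetric of degree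 less than $\binom n2$, and every antisymmetric polynomial is divisible by $\Delta$.

## 2. Generic parameters, and failure at some negative $q$

Throughout, $\mathbb k=\mathbb R$ or $\mathbb C$, $R=\mathbb k[x_1,\dots,x_n]$ (and harmonics are taken in $R$), $\theta_i=x_i\partial_i$. For $a=(a_1,\dots,a_n)\in\mathbb k^n$ and $T\subseteq[n]=\{1,\dots,n\}$ put $A_T=\sum_{i\in T}a_i$. We shall prove the following.

**Theorem A.** Let $q\in\mathbb k$ with $q\ne-b/m$ for all integers $1\le b\le n$, $m\ge1$. Then $(\mathcal H_{\mathbf x;q})_d\cong(\mathcal H_{\mathfrak S_n})_d$ as $\mathfrak S_n$-modules for all $d$; in particular the Hilbert series of $\mathcal H_{\mathbf x;q}$ is $[n]!_t$. This covers all real $q>0$, so the conjecture is true.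

**Theorem B.** Suppose $A_T\notin\{0,-1,-2,\dots\}$ for every nonempty $T\subseteq[n]$. Then the common kernel in $R$ of the operators $\sum_i(x_i\partial_i^{k+1}+a_i\partial_i^k)$, $k\ge1$, has Hilbert series $[n]!_t$.

**Proposition C.** If $q=-b/m$ in lowest terms with $2\le b\le n$ and $m>\binom n2$, then $(\mathcal H_{\mathbf x;q})_m\ne0$, so the Hilbert series of $\mathcal H_{\mathbf x;q}$ is not $[n]!_t$.

## 3. Where derivatives of $\Delta$ and semicontinuity in $q$ stop

*Derivatives of the Vandermonde.* At $q=0$ the operators have constant coefficients, so they commute with each $\partial_j$, and every derivative of $\Delta$ is harmonic. One would like to produce $q$-harmonics the same way. But $[\partial_j,D_{k;q}]=q\,\partial_j^{k+1}$, hence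
$$D_{k;q}\,\partial_j\Delta=-q\,\partial_j^{k+1}\Delta .$$
For $n=3$, $j=1$, $k=1$ the right side is $-2q(x_2-x_3)$. So $\partial_1\Delta$ is not $q$-harmonic unless $q=0$. The space $\mathcal H_{\mathbf x;q}$ need not be closed under differentiation.

*Semicontinuity.* In degree $d$, $(\mathcal H_{\mathbf x;q})_d$ is the kernel of a matrix whose entries are polynomials in $q$. Its rank is at least the rank at $q=0$ for all but finitely many $q$, so $\dim(\mathcal H_{\mathbf x;q})_d\le\dim(\mathcal H_{\mathfrak S_n})_d$ outside a finite set depending on $d$. This gives no lower bound, and it cannot decide whether a given $q$ is exceptional in some degree. Nor is there a neighborhood of $0$ that works for all $d$: for $n\ge2$, Proposition C with $b=2$ and $m$ odd shows that the exceptional values $-2/m$ accumulate at $0$.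

We need a mechanism that computes dimensions for one fixed $q$ in all degrees at once. Such a mechanism is an Euler characteristic of a complex whose only homology is what we want to count. The numerology is
$$[n]!_t=\prod_{k=1}^n\frac{1-t^k}{1-t},$$
which is the Euler characteristic of any complex with terms $R\otimes\bigwedge^p(\mathbb kz\oplus\dots\oplus\mathbb kz^n)$, where $z^k$ has degree $k$. So we look for a complex of that shape.

## 4. Harmonics as the dual of a cokernel

This section replaces a kernel by a cokernel, since a cokernel can be an $H_0$.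

Let $\langle f,g\rangle=f(\partial)g|_{\mathbf x=0}$. Since $\langle x^\alpha,x^\beta\rangle=\alpha!$ if $\alpha=\beta$ and $0$ otherwise, this bilinear form is symmetric, nondegenerate in each degree and $\mathfrak S_n$-invariant. Also $\langle x_if,g\rangle=\langle f,\partial_ig\rangle$, so $x_i$ and $\partial_i$ are mutually adjoint. Taking adjoints reverses products, so the adjoint of $x_i\partial_i^{k+1}+a_i\partial_i^k$ is $x_i^{k+1}\partial_i+a_ix_i^k=x_i^k(\theta_i+a_i)$. Put
$$F_k=\sum_ix_i^k(\theta_i+a_i).$$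
A polynomial $f$ of degree $d$ is in the common kernel of Theorem B if and only if $\langle f,F_kg\rangle=0$ for all $k\ge 1$ and all $g$. Hence the degree $d$ part of that kernel is the annihilator of $\bigl(\sum_{k\ge1}F_kR\bigr)_d$, and so it is dual to $\bigl(R/\sum_kF_kR\bigr)_d$.

For $q\ne0$, $D_{k;q}$ is $q$ times the operator with all $a_i=1/q$, and then the duality is $\mathfrak S_n$-equivariant. Finite-dimensional $\mathfrak S_n$-modules over $\mathbb k$ are self-dual, because each permutation is conjugate to its inverse. So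
$$(\mathcal H_{\mathbf x;q})_d\cong\bigl(R/\textstyle\sum_{k\ge1}F_kR\bigr)_d\quad\text{as $\mathfrak S_n$-modules, with all }a_i=1/q. \tag{1}$$
At $q=0$ the adjoint of $\sum_i\partial_i^k$ is multiplication by the power sum $p_k=\sum_ix_i^k$. Since $p_1,\dots,p_n$ generate the ideal generated by the symmetric polynomials without constant term,
$$(\mathcal H_{\mathfrak S_n})_d\cong\bigl(R/(p_1,\dots,p_n)\bigr)_d. \tag{2}$$

## 5. From $F_k$ to $E_k$: putting the coefficients inside

Write $\nabla_i=\theta_i+a_i$. As operators, $F_k=\sum_ix_i^k\nabla_i$, and $\nabla_ix_i^l=x_i^l(\nabla_i+l)$ gives $[F_k,F_l]=(l-k)F_{k+l}$. So the Lie algebra $\mathfrak w$ with basis $w_k$, $k\ge1$, and $[w_k,w_l]=(l-k)w_{k+l}$ acts on $R$, and $R/\sum_kF_kR$ is its zeroth homology. The obvious complex is the one computing Lie algebra homology, with terms $R\otimes\bigwedge^p\mathfrak w$. It is too big: its Euler characteristic is $\prod_{k\ge1}(1-t^k)/(1-t)^n$. For $n=1$ this is $\prod_{k\ge2}(1-t^k)=1-t^2-\cdots$,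 which has a negative coefficient, so there must be homology in positive degree.

We want only $k=1,\dots,n$, with coefficients in $R$. Each $x_i$ is a root of $\Pi(z)=\prod_i(z-x_i)$, so with $e_j$ the elementary symmetric polynomials
$$x_i^{n+1}=\sum_{j=1}^n(-1)^{j-1}e_j\,x_i^{n+1-j},\qquad\text{hence}\qquad F_{n+1}=\sum_{j=1}^n(-1)^{j-1}e_jF_{n+1-j}.$$
This does not put $F_{n+1}R$ into $\sum_{k\le n}F_kR$: the $e_j$ are on the wrong side, and $\sum_{k\le n}F_kR$ is not known to be an ideal. If the multiplication by $x_i^k$ came *before* $\nabla_i$, the coefficient $e_j$ would act on the input. So define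
$$E_k=\sum_i\nabla_i\circ x_i^k .$$
Then $E_{n+1}f=\sum_j(-1)^{j-1}E_{n+1-j}(e_jf)$, as desired. The two operators are conjugate.

**Step (conjugation).** This step shows that $F_k$ may be replaced by $E_k$. Suppose no $a_i$ lies in $\mathbb Z_{\le0}$ and let $\Psi=\prod_i\nabla_i$. On $x^\alpha$ it acts by the scalar $\prod_i(\alpha_i+a_i)\ne0$, so $\Psi$ is bijective and preserves degree. The factors $\nabla_j$, $j\ne i$, commute with $x_i^k$ and $\nabla_i$, so
$$\Psi x_i^k\nabla_i=\nabla_ix_i^k\Bigl(\prod_{j\ne i}\nabla_j\Bigr)\nabla_i=\nabla_ix_i^k\Psi .$$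
Thus $\Psi F_k=E_k\Psi$, and $\Psi$ induces
$$R/\textstyle\sum_{k\ge1}F_kR\;\cong\;R/\sum_{k\ge1}E_kR, \tag{3}$$
compatibly with the grading, and with $\mathfrak S_n$ if all $a_i$ are equal.

A way to remember this: $F_k$ is the vector field $v=\sum_ix_i^{k+1}\partial_i$ acting on functions $f x^a$, while $E_k$ is $v$ acting by Lie derivative on top-degree forms $\omega=fx^a\frac{dx_1}{x_1}\wedge\dots\wedge\frac{dx_n}{x_n}$. Indeed $d(\iota_v\omega)=\sum_i\theta_i(x_i^kfx^a)\frac{dx_1}{x_1}\wedge\cdots=x^a\,E_k(f)\frac{dx_1}{x_1}\wedge\cdots$.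

**Example ($n=2$, completely).** Take $a_1=a_2=a>0$ and work modulo $\sum_kE_kR$ in degree $d\ge2$. Here $E_kx^\beta=\sum_i(\beta_i+k+a)x^{\beta+k\epsilon_i}$. From $E_d1$ we get $x_2^d\equiv-x_1^d$. From $E_kx_1^{d-k}$ with $1\le k\le d-1$ we get $x_1^{d-k}x_2^k\equiv-\frac{d+a}{k+a}x_1^d$. From $E_{d-k}x_2^{k}$ we get $x_1^{d-k}x_2^k\equiv-\frac{d+a}{d-k+a}x_2^d\equiv\frac{d+a}{d-k+a}x_1^d$. Subtracting,
$$(d+a)\,\frac{2a+d}{(k+a)(d-k+a)}\,x_1^d\equiv0 .$$
The scalar is positive, so $x_1^d\equiv0$, and then every monomial of degree $d$ vanishes. In degree 1 the only relation is $(1+a)(x_1+x_2)\equiv0$. So the series is $1+t$. The factor to notice is $2a+d=A_{[2]}+d$. It will come back.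

## 6. A Lie bracket on polynomials in $z$

To build the complex we treat $x_i^k$ as $P(x_i)$ for $P=z^k$ and let $P$ have coefficients in $R$. The induction will need fewer variables, so let $S\subseteq[n]$, $s=|S|$, $R_S=\mathbb k[x_i:i\in S]$, $\Pi_S(z)=\prod_{i\in S}(z-x_i)$ (for $S=\emptyset$: $R_S=\mathbb k$, $\Pi_S=1$, all sums over $S$ are zero).

**Definition.** For $P,Q\in R_S[z]$ and $f\in R_S$ let
$$\rho(P)=\sum_{i\in S}x_iP(x_i)\partial_i,\qquad E_P(f)=\sum_{i\in S}\nabla_i\bigl(P(x_i)f\bigr),$$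
$$[P,Q]=\rho(P)Q-\rho(Q)P+z(PQ_z-QP_z),$$
where $\rho(P)$ acts on $R_S[z]$ coefficientwise and $P_z=\partial P/\partial z$. Let $\tau_P=\rho(P)+zP\partial_z$, a derivation of $R_S[z]$.

So $E_k=E_{z^k}$ when $S=[n]$; we also use $E_0=E_{z^0}=\sum_i\nabla_i$. Since $\rho(z^k)$ kills $z^l$, $[z^k,z^l]=(l-k)z^{k+l}$, as in $\mathfrak w$.

**Step 6.1: $[\ ,\ ]$ is a Lie bracket and $[\rho(P),\rho(Q)]=\rho([P,Q])$.** This lets us form Lie algebra homology. By the product and chain rules $\rho(P)(Q(x_i))=(\rho(P)Q)(x_i)+x_iP(x_i)Q_z(x_i)$. Subtracting the same with $P,Q$ exchanged,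
$$[P,Q](x_i)=\rho(P)(Q(x_i))-\rho(Q)(P(x_i)). \tag{4}$$
Since $\rho(P)(x_i)=x_iP(x_i)$, it follows that
$$\rho(P)(x_iQ(x_i))-\rho(Q)(x_iP(x_i))=x_i[P,Q](x_i),$$
the two terms $x_iP(x_i)Q(x_i)$ cancelling. So the derivations $[\rho(P),\rho(Q)]$ and $\rho([P,Q])$ agree on every $x_i$, hence are equal. The same computation says that $[\tau_P,\tau_Q]$ and $\tau_{[P,Q]}$ agree on $x_i$. On $z$,
$$\tau_P(zQ)-\tau_Q(zP)=z\rho(P)Q-z\rho(Q)P+zP(Q+zQ_z)-zQ(P+zP_z)=z[P,Q],$$
so they agree on $z$ as well. Hence $[\tau_P,\tau_Q]=\tau_{[P,Q]}$. Since $\tau_P(z)=zP$, the map $P\mapsto\tau_P$ is injective. Thus our bracket is the commutator of derivations, and the Jacobi identity holds.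

**Step 6.2: behavior under coefficients.** For $g\in R_S$,
$$[P,gQ]=g[P,Q]+\rho(P)(g)Q,\qquad E_{gP}(f)=E_P(gf),\qquad E_P(gf)=gE_P(f)+\rho(P)(g)f. \tag{5}$$
The first holds because $\rho(gQ)=g\rho(Q)$ and $\rho(P)$ is a derivation. The second is the definition. For the third, $\nabla_i(gP(x_i)f)=g\nabla_i(P(x_i)f)+\theta_i(g)P(x_i)f$, and $\sum_i P(x_i)\theta_i=\rho(P)$.

**Step 6.3: $[E_P,E_Q]=E_{[P,Q]}$.** So $R_S$ is a module over our Lie algebra. Write $p_i=P(x_i)$, $q_i=Q(x_i)$ as multiplication operators. From $p_i\nabla_j=\nabla_jp_i-\theta_j(p_i)$ and its analog for $q_j$,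
$$\nabla_ip_i\nabla_jq_j-\nabla_jq_j\nabla_ip_i=\bigl(\nabla_i\nabla_jp_iq_j-\nabla_i\theta_j(p_i)q_j\bigr)-\bigl(\nabla_j\nabla_iq_jp_i-\nabla_j\theta_i(q_j)p_i\bigr).$$
The second-order terms cancel. Summing over $i,j$ with $\sum_jq_j\theta_j=\rho(Q)$ and $\sum_ip_i\theta_i=\rho(P)$,
$$[E_P,E_Q]=\sum_i\nabla_i\circ\bigl(\rho(P)(q_i)-\rho(Q)(p_i)\bigr)=E_{[P,Q]}$$
by (4).

**Step 6.4: passing to quotients of finite rank.** Let $r\ge0$ and $J=z^r\Pi_SR_S[z]$. If $Q\in J$, then $Q(x_i)=0$ for all $i\in S$, so $\rho(Q)=0$ and $E_Q=0$. Moreover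
$$[P,Q]=\tau_P(Q)-zP_zQ\in J . \tag{6}$$
Indeed $\tau_P(z)=zP$ is divisible by $z$, and $\tau_P(z-x_i)=zP(z)-x_iP(x_i)$ is divisible by $z-x_i$; so $\tau_P(z^r\Pi_S)$ is a multiple of $z^r\Pi_S$. Note also that $zR_S[z]$ is closed under the bracket. Hence the following free $R_S$-modules inherit the bracket, $\rho$ and $E$, with all the rules above.

**Definition.** For $N\ge s$ let
$$\mathcal L_{S,N}=zR_S[z]/(z^{1+N-s}\Pi_S),\quad\text{with basis }z,z^2,\dots,z^N,$$
and, for $S=[n]$, $\Pi=\Pi_{[n]}$, let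
$$\mathcal L^0=R[z]/(\Pi),\quad\text{with basis }u,z,\dots,z^{n-1},$$
where $u$ is the class of the constant polynomial $1$.

These are bases because $z^{1+N-s}\Pi_S$ and $\Pi$ are monic of degree $N+1$ and $n$. For example, in $\mathcal L_{[2],2}$ the bracket is $[z,z^2]=z^3=e_1z^2-e_2z$. In $\mathcal L^0$ for $n=2$ it is $[u,z]=z$.

## 7. Chevalley–Eilenberg complexes with coefficients inside

Recall the Chevalley–Eilenberg complex. If $\mathfrak g$ is a Lie algebra over $\mathbb k$ and $M$ a left $\mathfrak g$-module, then $M\otimes\bigwedge^\bullet\mathfrak g$ has a differential, with $\partial^2=0$, given by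
$$\partial(fP_1\wedge\dots\wedge P_p)=\sum_j(-1)^j(P_jf)\,P_1\wedge..\widehat{P_j}..\wedge P_p+\sum_{i<j}(-1)^{i+j}f\,[P_i,P_j]\wedge P_1\wedge..\widehat{P_i}..\widehat{P_j}..\wedge P_p .$$
To check the signs for $p=2$: $\partial(fP\wedge Q)=-(Pf)Q+(Qf)P-f[P,Q]$, and applying $\partial(fP)=-Pf$ again gives $QPf-PQf+[P,Q]f=0$. If $\mathfrak g$ is abelian and acts by multiplication operators, this is a Koszul complex up to sign.

Let $\mathcal L$ be $\mathcal L_{S,N}$ or $\mathcal L^0$, and take $M=R_S$ with $P$ acting by $E_P$. We claim that this differential, defined on $R_S\otimes_{\mathbb k}\bigwedge_{\mathbb k}\mathcal L$, descends to the much smaller $\bigwedge^\bullet_{R_S}\mathcal L$.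

**Step 7.1: descent.** The kernel of $R_S\otimes_{\mathbb k}\bigwedge^p_{\mathbb k}\mathcal L\to\bigwedge^p_{R_S}\mathcal L$ is spanned by the differences $fg\otimes P_1\wedge P_2\wedge\dots-f\otimes gP_1\wedge P_2\wedge\cdots$, because modulo these the wedge is $R_S$-multilinear and alternating. We show that $\partial$ of such a difference is zero in $\bigwedge_{R_S}\mathcal L$.

The $j=1$ terms agree since $E_{gP_1}(f)=E_{P_1}(gf)$. Terms with $[P_i,P_j]$, $2\le i<j$, agree. For $j\ge2$ the term with $E_{P_j}$ contributes $(-1)^j\bigl(E_{P_j}(fg)-gE_{P_j}(f)\bigr)=(-1)^jf\rho(P_j)(g)$ times $P_1\wedge..\widehat{P_j}..$. Since $[gP_1,P_j]=g[P_1,P_j]-\rho(P_j)(g)P_1$, the bracket of the first entry with $P_j$ contributes $(-1)^{1+j}f\rho(P_j)(g)P_1\wedge..\widehat{P_j}..$. These two cancel.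

So we have the complex, with $\partial^2=0$,
$$\partial(fP_1\wedge\dots\wedge P_p)=\sum_j(-1)^jE_{P_j}(f)P_1\wedge..\widehat{P_j}..\wedge P_p+\sum_{i<j}(-1)^{i+j}f\,[P_i,P_j]\wedge P_1\wedge..\widehat{P_i}..\widehat{P_j}..\wedge P_p. \tag{7}$$

**Definition.** $K(S,N;a)$ is this complex for $\mathcal L_{S,N}$ (it depends only on the $a_i$, $i\in S$), and $K^0$ is the one for $\mathcal L^0$.

With $\deg x_i=\deg z=1$ everything is graded, the graded pieces are finite-dimensional, and $\partial$ preserves degree. Note that $\partial$ is not $R_S$-linear; by (5),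
$$\partial(g\xi)=g\,\partial\xi+\sum_j(-1)^j\rho(P_j)(g)f\,P_1\wedge..\widehat{P_j}..\wedge P_p\quad\text{for }\xi=fP_1\wedge\dots\wedge P_p. \tag{8}$$

**Step 7.2: $H_0$ is what we want.** For any $k\ge1$ we can write $z^k=\sum_{j=1}^nc_jz^j$ in $\mathcal L_{[n],n}$ with $c_j\in R$, and then $E_kf=\sum_jE_j(c_jf)$. Hence
$$H_0\bigl(K([n],n;a)\bigr)=R/\sum_{k=1}^nE_kR=R/\sum_{k\ge1}E_kR. \tag{9}$$

**Example.** For $n=2$, $K([2],2;a)$ is $R\,z\wedge z^2\to Rz\oplus Rz^2\to R$ with
$$\partial(f\,z\wedge z^2)=(E_2f+e_2f)z-(E_1f+e_1f)z^2,\qquad \partial(fz+gz^2)=-E_1f-E_2g .$$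
One sees $\partial^2=0$ directly: $-E_1E_2f+E_2E_1f-E_1(e_2f)+E_2(e_1f)=-E_3f+E_3f=0$.

**Step 7.3: wedging with a fixed element.** The next formula will be used twice. For $y\in\mathcal L$ and $\xi=fP_1\wedge\dots\wedge P_p$,
$$\partial(y\wedge\xi)+y\wedge\partial\xi=-E_y(f)P_1\wedge\dots\wedge P_p-f\sum_jP_1\wedge\dots\wedge[y,P_j]\wedge\dots\wedge P_p, \tag{10}$$
with $[y,P_j]$ in the place of $P_j$. To see this, expand $\partial(f\,y\wedge P_1\wedge\dots\wedge P_p)$, in which $P_j$ has position $j+1$.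

The term of $y$ alone is $-E_y(f)P_1\wedge\dots\wedge P_p$. The terms of $P_j$ alone are $(-1)^{j+1}E_{P_j}(f)\,y\wedge..\widehat{P_j}..$. The pairs $(P_i,P_j)$ give $(-1)^{i+j}f[P_i,P_j]\wedge y\wedge\dots=-(-1)^{i+j}f\,y\wedge[P_i,P_j]\wedge\cdots$. The last two families together are $-y\wedge\partial\xi$. The pair $(y,P_j)$ gives $(-1)^{j}f[y,P_j]\wedge P_1\wedge..\widehat{P_j}..$; moving $[y,P_j]$ past $P_1,\dots,P_{j-1}$ costs $(-1)^{j-1}$, so the total sign is $-1$.

**Definition.** Call $(S,a)$ *good* if $A_T\notin\{-1,-2,\dots\}$ for all nonempty $T\subseteq S$.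

For instance $(\{1,2\},(-\tfrac32,-\tfrac32))$ is not good, since $A_{\{1,2\}}=-3$, although each one-element set alone is good. If $(S,a)$ is good, then so is $(S',a)$ for $S'\subseteq S$, and so is $(S,a+r)$ for each integer $r\ge0$, where $a+r=(a_i+r)_i$: if $A_T+r|T|$ were a negative integer, so would be $A_T$.

**Theorem D.** If $(S,a)$ is good, then $H_p(K(S,s;a))=0$ for all $p\ge1$, where $s=|S|$.

Given this, the Hilbert series of (9) is an Euler characteristic. Sections 8 and 9 prove Theorem D by induction on $s$. For $s=0$, $\mathcal L_{\emptyset,0}=0$, and the complex is $\mathbb k$ in homological degree $0$. For $s=1$ one can also look directly: $fz\mapsto-\nabla(xf)$ sends $x^mz$ to $-(m+1+a)x^{m+1}$. This is injective if and only if $a\notin\{-1,-2,\dots\}$.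

## 8. More generators than variables

In the induction we shall restrict to coordinate subspaces, where there are fewer variables but still as many generators $z^k$ as before. This section controls $K(S,N;a)$ for $N>s$: each extra generator costs at most one degree of vanishing.

**Lemma 1.** Let $S$ be such that Theorem D holds for $(S,a+r)$ for all integers $r\ge0$ (that is, $H_p(K(S,s;a+r))=0$ for $p\ge1$). Then for $N\ge s$, $H_p(K(S,N;a))=0$ for $p>N-s$.

*Proof.* We prove by induction on $N$ that $H_p(K(S,N;a+r))=0$ for $p>N-s$ and all $r\ge0$. For $N=s$ this is the hypothesis. Let $N>s$. The hypothesis is stable under $a\mapsto a+1$, so we may write $a$ for $a+r$.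

**Step 8.1: the extra generator.** Let $y=z^{N-s}\Pi_S\in\mathcal L_{S,N}$. It is monic of degree $N$ and divisible by $z$, so $z,\dots,z^{N-1},y$ is a basis of $\mathcal L_{S,N}$. Also $zy=0$ there, and $R_Sy$ is the kernel of $\mathcal L_{S,N}\to\mathcal L_{S,N-1}$. As $y(x_i)=0$ for $i\in S$, $\rho(y)=0$ and $E_y=0$.

**Step 8.2: $[P,y]=\sigma(P)y$ with $\sigma(P)=\sum_{i\in S}P(x_i)$.** Both sides are $R_S$-linear in $P$: for the left side, $[gP,y]=g[P,y]-\rho(y)(g)P=g[P,y]$. For $P=z^k$, $k\ge1$, use (6). Since $\tau_{z^k}(z)=z\cdot z^k$ and $\tau_{z^k}(z-x_i)=z^{k+1}-x_i^{k+1}$,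
$$[z^k,y]=y\Bigl((N-s)z^k+\sum_{i\in S}\frac{z^{k+1}-x_i^{k+1}}{z-x_i}-kz^k\Bigr)=\Bigl(\sum_{i\in S}x_i^k\Bigr)y,$$
where in the last equality all positive powers of $z$ die because $zy=0$, and the quotient has constant term $x_i^k$.

**Step 8.3: the kernel is a shifted copy.** The kernel of $K(S,N;a)\to K(S,N-1;a)$ in homological degree $p$ consists of the $y\wedge\xi$, and $\xi\mapsto y\wedge\xi$ identifies it with $\bigwedge^{p-1}\mathcal L_{S,N-1}$ (changing the $P_j$ by multiples of $y$ does not matter). Let $\xi=fP_1\wedge\dots\wedge P_{p-1}$. In (10) we have $E_y=0$ and $[y,P_j]=-\sigma(P_j)y$, and moving $y$ from place $j$ to the front costs $(-1)^{j-1}$. So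
$$\partial(y\wedge\xi)=-y\wedge\Bigl(\partial\xi+\sum_j(-1)^j\sigma(P_j)f\,P_1\wedge..\widehat{P_j}..\wedge P_{p-1}\Bigr).$$
Thus $E_{P}(f)$ is replaced by $E_P(f)+\sigma(P)f=\sum_{i\in S}(\nabla_i+1)(P(x_i)f)$, the operator $E_P$ for the parameters $a+1$. Hence $\partial(y\wedge\xi)=-y\wedge\partial'\xi$, with $\partial'$ the differential of $K(S,N-1;a+1)$.

**Step 8.4: conclusion.** Up to sign and a shift of internal degree there is an exact sequence of complexes
$$0\to K(S,N-1;a+1)[-1]\to K(S,N;a)\to K(S,N-1;a)\to0,$$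
where $[-1]$ places $\bigwedge^{p-1}$ in homological degree $p$. If $p>N-s$, then $H_p(K(S,N;a))$ lies between $H_{p-1}(K(S,N-1;a+1))$, which is $0$ since $p-1>(N-1)-s$, and $H_p(K(S,N-1;a))$, which is $0$ since $p>(N-1)-s$. So it is $0$. $\square$

## 9. Vanishing of the higher homology

Now the inductive step of Theorem D. Let $S=[n]$, $n\ge1$, $([n],a)$ good, and suppose Theorem D known for all good sets with fewer than $n$ elements. Write $K=K([n],n;a)$ and $A=A_{[n]}$. We argue one internal degree $d$ at a time. If $d=0$, then $(K_p)_0=0$ for $p\ge1$, since each basis element $z^k$ has positive degree. So let $d\ge1$. Because $([n],a)$ is good, $A+d\ne0$.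

The plan: adding the generator $u$, whose $\rho(u)=\sum\theta_i$ is the Euler field, makes the complex contractible. The difference between $K$ and the enlarged complex lives on the hypersurface $e_n=x_1\cdots x_n=0$, a union of coordinate hyperplanes. There, fewer variables survive.

**Step 9.1: $K^0$ is exact in degree $d$.** Let $h(\xi)=u\wedge\xi$ on $K^0$. For homogeneous $f$, $E_u(f)=E_0f=\sum_i\nabla_if=(A+\deg f)f$. For homogeneous $P$, $[u,P]=\sum_i\theta_iP+zP_z=(\deg P)P$. Formula (10) with $y=u$ therefore reads, on internal degree $d$,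
$$\partial h+h\partial=-(A+d). \tag{11}$$
As $A+d\ne0$, $H_p(K^0)_d=0$ for all $p$.

**Step 9.2: comparing $K$ with $K^0$.** The inclusion $zR[z]\subset R[z]$ induces a map $\mathcal L_{[n],n}=zR[z]/(z\Pi)\to R[z]/(\Pi)=\mathcal L^0$, compatible with brackets, $\rho$ and $E$. So it induces a chain map $K\to K^0$. Let $G=\bigoplus_{k=1}^{n-1}Rz^k$. The element $w=\Pi(z)-\Pi(0)$ is monic of degree $n$ and divisible by $z$, so $z,\dots,z^{n-1},w$ is a basis of $\mathcal L_{[n],n}$, and $w\mapsto-\Pi(0)u=\pm e_nu$. Hence $K_p=\bigwedge^pG\oplus w\wedge\bigwedge^{p-1}G$ maps injectively to $K^0_p=\bigwedge^pG\oplus u\wedge\bigwedge^{p-1}G$, with image $\bigwedge^pG\oplus e_n\,u\wedge\bigwedge^{p-1}G$. Consequently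
$$(K^0/K)_{p+1}=u\wedge\bigl(R/(e_n)\otimes_R\textstyle\bigwedge^pG\bigr)=:C_p ,\qquad (K^0/K)_0=0.$$
Let $C$ be the complex with these terms and the differential of $K^0/K$. From the long exact sequence and Step 9.1,
$$H_p(K)_d\cong H_{p+1}(K^0/K)_d=H_p(C)_d\qquad(p\ge0). \tag{12}$$
For homogeneous $\xi\in\bigwedge^pG$, (11) gives $\partial(u\wedge\xi)=-u\wedge\partial\xi-(A+\deg\xi)\xi$, and $\xi$ is zero in $K^0/K$. So the differential of $C$ is
$$\partial_C(u\wedge\xi)=-u\wedge\partial\xi, \tag{13}$$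
with $\partial\xi$ computed in $K^0$. Any part of $\partial\xi$ that contains $u$ is then killed by $u\wedge$.

**Example.** For $n=2$, $C$ is $R/(x_1x_2)\,z\to R/(x_1x_2)$, $fz\mapsto E_1f$. On the classes of monomials it sends $1\mapsto(1+a_1)x_1+(1+a_2)x_2$ and $x_i^j\mapsto(j+1+a_i)x_i^{j+1}$ for $j\ge1$. For good $a$ it is injective, and its cokernel has dimension $1$ in degree $1$ and $0$ in degrees $d\ge2$, in accordance with $[2]!_t=1+t$.

**Step 9.3: restriction to coordinate subspaces.** We cut $C$ into pieces that are complexes for fewer variables. For $\emptyset\ne I\subseteq[n]$ let $x_I=(x_i:i\in I)\subset R$ and $S=[n]\setminus I$. Since $\rho(P)(x_i)=x_iP(x_i)$, each $\rho(P)$ preserves the ideal $x_I$. By (8) and (13), $x_IC$ is a subcomplex of $C$. Put $C^I=C/x_IC$. Since $e_n\in x_I$ and $R/x_I=R_S$, we have $C^I_p=R_S\otimes_R\bigwedge^pG$. I claim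
$$C^I\cong K(S,n-1;a)\quad\text{with differential }-\partial. \tag{14}$$
Note $n-1\ge|S|$, so the right side is defined. Both sides have the $R_S$-basis $z^{k_1}\wedge\dots\wedge z^{k_p}$, $1\le k_1<\dots<k_p\le n-1$. By (13) we must compare $\partial$ on $fz^{k_1}\wedge\dots\wedge z^{k_p}$ with $f\in R_S\subset R$.

For the terms with $E$: if $i\in I$, then $\nabla_i(x_i^kf)=(k+a_i)x_i^kf\in x_I$, as $k\ge1$. So $E_{z^k}f\equiv\sum_{i\in S}\nabla_i(x_i^kf)$ modulo $x_I$, which is the $E_{z^k}$ of $S$.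

For the bracket terms: $[z^k,z^l]=(l-k)z^{k+l}$ has to be reduced modulo $\Pi$ in $\mathcal L^0$. Division by a monic polynomial commutes with base change, and $\Pi\equiv z^{|I|}\Pi_S$ modulo $x_I$. So modulo $x_I$ we take the remainder of $z^{k+l}$ under division by $z^{|I|}\Pi_S$. Since $|I|\ge1$, this remainder is divisible by $z$, so $u$ does not occur. And $\mathcal L_{S,n-1}=zR_S[z]/(z^{n-|S|}\Pi_S)$ with $n-|S|=|I|$, so it is exactly the reduction in $\mathcal L_{S,n-1}$. This proves (14).

Since $|S|<n$ and all $(S,a+r)$, $r\ge0$, are good, the induction hypothesis and Lemma 1 apply (the sign of the differential does not affect homology):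
$$H_p(C^I)=0\quad\text{for }p>(n-1)-|S|=|I|-1. \tag{15}$$

**Step 9.4: an exact sequence gluing the pieces.** Consider
$$0\to R/(e_n)\to\bigoplus_{|I|=1}R/x_I\to\bigoplus_{|I|=2}R/x_I\to\dots\to R/x_{[n]}\to0,$$
where the maps are the projections $R/x_I\to R/x_{I\cup\{j\}}$ with the usual Čech signs. It is exact. Indeed it splits over monomials $x^\alpha$. Let $Z=\{i:\alpha_i=0\}$. The monomial survives in $R/x_I$ if and only if $I\subseteq Z$, and in $R/(e_n)$ if and only if $Z\ne\emptyset$. If $Z=\emptyset$, the $\alpha$-part is zero. Otherwise it is the augmented cochain complex of the full simplex on $Z$ (the augmentation being the term $R/(e_n)$, for $I=\emptyset$), which is exact.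

Tensor with the free modules $\bigwedge^pG$. The projections $C\to C^I$ and $C^I\to C^{I'}$ for $I\subset I'$ are chain maps, so we obtain an exact sequence of complexes
$$0\to C\to B^1\to B^2\to\dots\to B^n\to0,\qquad B^m=\bigoplus_{|I|=m}C^I .$$

**Step 9.5: vanishing for $C$.** Let $U^m=\ker(B^m\to B^{m+1})$ for $m<n$ and $U^n=B^n$. Then $U^1=C$, and there are exact sequences $0\to U^m\to B^m\to U^{m+1}\to0$ for $m<n$. We show by descending induction on $m$ that $H_p(U^m)=0$ for $p>m-1$. For $m=n$ this is (15). For $m<n$ and $p>m-1$, $H_p(U^m)$ sits between $H_{p+1}(U^{m+1})$, which is $0$ by induction since $p+1>m$, and $H_p(B^m)$, which is $0$ by (15). So $H_p(U^m)=0$. For $m=1$ this says $H_p(C)=0$ for $p\ge1$, and by (12) $H_p(K)_d=0$ for $p\ge1$. This proves Theorem D. $\blacksquare$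

Observe how the numbers fit. On the stratum of codimension $|I|$ there are $|I|-1$ generators too many, and Lemma 1 allows that many degrees of homology. The stratum enters the gluing at position $|I|$, which takes back exactly $|I|-1$ degrees.

## 10. Euler characteristics: proofs of Theorems A and B

**Theorem B.** Suppose $A_T\notin\mathbb Z_{\le0}$ for all nonempty $T\subseteq[n]$. Then $([n],a)$ is good, and no $a_i=A_{\{i\}}$ lies in $\mathbb Z_{\le0}$, so (3) applies. By (9) and Theorem D, the complex $K=K([n],n;a)$ has only the homology $H_0=R/\sum_{k\ge 1}E_kR$. Since $K_p\cong R\otimes\bigwedge^p(\mathbb kz\oplus\dots\oplus\mathbb kz^n)$ with $\deg z^k=k$,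
$$\mathrm{Hilb}\bigl(R/\textstyle\sum_kE_kR\bigr)=\sum_p(-1)^p\,\mathrm{Hilb}(K_p)=\frac{\prod_{k=1}^n(1-t^k)}{(1-t)^n}=[n]!_t .$$
By (3) and the duality of Section 4, the common kernel in Theorem B has this Hilbert series. $\blacksquare$

**Theorem A.** For $q=0$ there is nothing to prove. Let $q\ne0$ and $a_i=1/q$ for all $i$, so $A_T=|T|/q$. The hypothesis $q\ne-b/m$ says $b/q\ne-m$ for $1\le b\le n$, $m\ge1$, and $b/q\ne0$ anyway. So $A_T\notin\mathbb Z_{\le0}$ for every nonempty $T$.

Let $\mathfrak S_n$ permute the $x_i$ and fix $z$. The $a_i$ are equal, so $E$, the bracket and $\Pi$ are equivariant, and $K$ is a complex of graded $\mathfrak S_n$-modules, with trivial action on the elements $z^k$. Writing $\mathrm{ch}$ for the graded character, Theorem D gives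
$$\mathrm{ch}\bigl(R/\textstyle\sum_kE_kR\bigr)=\sum_p(-1)^p\mathrm{ch}(K_p)=\mathrm{ch}(R)\prod_{k=1}^n(1-t^k).$$
By Chevalley's theorem $R\cong R^{\mathfrak S_n}\otimes R/(p_1,\dots,p_n)$ as graded $\mathfrak S_n$-modules, and $R^{\mathfrak S_n}=\mathbb k[p_1,\dots,p_n]$ has Hilbert series $\prod_{k=1}^n(1-t^k)^{-1}$. So $\mathrm{ch}(R/(p_1,\dots,p_n))$ is the same expression. In characteristic $0$ characters determine modules. With (1), (3) and (2),
$$(\mathcal H_{\mathbf x;q})_d\cong\bigl(R/\textstyle\sum_kE_kR\bigr)_d\cong\bigl(R/(p_1,\dots,p_n)\bigr)_d\cong(\mathcal H_{\mathfrak S_n})_d\qquad\text{for all }d.$$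
The Hilbert series is then $[n]!_t$. Every real $q>0$ satisfies the hypothesis, so the Hivert–Thiéry conjecture holds. $\blacksquare$

## 11. A telescoping functional at $q=-b/m$

We prove Proposition C by exhibiting a nonzero linear functional on $R_m$ that kills $\bigl(\sum_kE_kR\bigr)_m$. Let $q=-b/m$ in lowest terms with $2\le b\le n$, and let all $a_i=a=1/q=-m/b$. As $b\ge2$ and $\gcd(b,m)=1$, $a\notin\mathbb Z$, so (3) applies.

**Step 11.1: the functional.** Define $\varphi$ on $R_m$ by $\varphi(x^\alpha)=0$ if $x^\alpha$ involves some $x_i$ with $i>b$, and otherwise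
$$\varphi(x^\alpha)=\prod_{j=1}^{b-1}\frac1{ja+\alpha_1+\dots+\alpha_j}.$$
For $0<j<b$ we have $ja=-jm/b\notin\mathbb Z$, so no denominator vanishes. Clearly $\varphi\ne0$.

**Step 11.2: $\varphi(E_kx^\beta)=0$ for $k\ge1$, $|\beta|=m-k$.** Recall $E_kx^\beta=\sum_i(a+\beta_i+k)x^{\beta+k\epsilon_i}$. If $\beta$ is not supported on $[b]$, every term is killed. Otherwise the terms with $i>b$ are killed. Put $\sigma_j=ja+\beta_1+\dots+\beta_j$ for $0\le j\le b$, so that
$$\sigma_0=0,\qquad\sigma_b=-m+(m-k)=-k .$$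
For $1\le i\le b$ the coefficient is $a+\beta_i+k=(\sigma_i+k)-\sigma_{i-1}$, and raising $\beta_i$ by $k$ raises exactly the partial sums with $j\ge i$. Hence
$$\varphi(E_kx^\beta)=\sum_{i=1}^b\bigl((\sigma_i+k)-\sigma_{i-1}\bigr)\prod_{1\le j<i}\frac1{\sigma_j}\prod_{i\le j\le b-1}\frac1{\sigma_j+k}.$$
For $1\le i\le b-1$ let $W_i=\prod_{1\le j<i}\sigma_j^{-1}\prod_{i<j\le b-1}(\sigma_j+k)^{-1}$. The part with $\sigma_i+k$ equals $W_i$ for $i\le b-1$, and is $0$ for $i=b$ because $\sigma_b+k=0$. The part with $\sigma_{i-1}$ equals $W_{i-1}$ for $i\ge2$, and is $0$ for $i=1$ because $\sigma_0=0$. The sum telescopes: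
$$\varphi(E_kx^\beta)=\sum_{i=1}^{b-1}W_i-\sum_{i=2}^{b}W_{i-1}=0 .$$

**Step 11.3: conclusion.** So $(R/\sum_kE_kR)_m\ne0$, and by (3) and (1) $(\mathcal H_{\mathbf x;q})_m\ne0$. If $m>\binom n2$, this exceeds the degree of $[n]!_t$, so the Hilbert series of $\mathcal H_{\mathbf x;q}$ is not $[n]!_t$. $\blacksquare$

**Example.** Take $n=b=2$, $m=3$, so $q=-2/3$, $a=-3/2$, and $\varphi(x^\alpha)=1/(\alpha_1+a)$. Undoing $\Psi$, the functional $\varphi\circ\Psi$ takes $x^\alpha$ to $(\alpha_1+a)(\alpha_2+a)\varphi(x^\alpha)=\alpha_2-\tfrac32$. On $x_1^3,\ x_1^2x_2,\ x_1x_2^2,\ x_2^3$ its values are $-\tfrac32,-\tfrac12,\tfrac12,\tfrac32$. Multiplied by $-4$ these are $6,2,-2,-6$, the values of $\langle f,x^\alpha\rangle=\alpha!\,[x^\alpha]f$, where $[x^\alpha]f$ is the coefficient of $x^\alpha$ in $f=x_1^3+x_1^2x_2-x_1x_2^2-x_2^3$. This is the polynomial found by hand in Section 1.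

**Remark (scope).** Theorem A covers all real or complex $q$ outside $\{-b/m:1\le b\le n,\ m\ge1\}$. Inside this set failures do occur, for $n\ge2$ infinitely many of them, accumulating at $0$ from below. The proof does not classify which exceptional values fail. For $n=1$ and $q=-1/m$, Section 1 shows that the space of $q$-harmonics is still one-dimensional, although the hypothesis of Theorem A is not met.
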